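\title{The number of generalized Sidon sets\\ and the threshold $n/\log^4 n$}

\begin{abstract}
A Sidon $4$-tuple in a set $A$ of integers is a nontrivial solution of $a+b=c+d$ in $A$. Let $N_\alpha$ be the number of subsets of $\{1,\dots,n\}$ with at most $\alpha$ Sidon $4$-tuples. We prove that $N_\alpha=2^{\Theta(\sqrt n)}$ for $\alpha=\Theta(n/\log^4 n)$, which settles a conjecture from a paper of Balogh and Li, and that $N_\alpha=2^{\Theta(\sqrt n)}$ holds if and only if $\alpha=O(n/\log^4 n)$. More generally, $\log N_\alpha=\Theta\big(\sqrt n+m_0\log(2n/m_0)\big)$ with $m_0=(\alpha n)^{1/4}$ for all $1\le\alpha\le n^3$. The main tool is a container lemma in which points lose weight instead of being deleted.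
\end{abstract}

\section{Introduction}

In any set $A$ of nonnegative integers the equation $a+b=c+d$ has the trivial solutions $(c,d)=(a,b)$ and $(c,d)=(b,a)$. A solution in which $\{a,b\}$ and $\{c,d\}$ share an element is trivial: cancel the common element, and the two remaining ones are equal. The nontrivial solutions are therefore the following.

\begin{definition}
A \emph{Sidon $4$-tuple} in $A$ is an ordered tuple $(a,b,c,d)\in A^4$ with $a+b=c+d$ and $\{a,b\}\cap\{c,d\}=\emptyset$; we allow $a=b$ or $c=d$. A \emph{Sidon set} is a set without Sidon $4$-tuples. For $\alpha\ge0$, an \emph{$\alpha$-generalized Sidon set} in $[n]=\{1,\dots,n\}$ is a set $A\subseteq[n]$ with at most $\alpha$ Sidon $4$-tuples, and $N_\alpha=N_\alpha(n)$ is the number of such sets.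
\end{definition}

For instance, $\{1,2,3,4\}$ has $16$ Sidon $4$-tuples: eight from $1+4=2+3$ and four from each of $1+3=2+2$ and $2+4=3+3$.

The count $N_\alpha$ is nondecreasing in $\alpha$ and interpolates between two extremes. For $\alpha\ge n^3$ there is no constraint, since $a,b,c$ determine $d$, and $N_\alpha=2^n$. For $\alpha<1$ we are counting Sidon sets, and it is known that their number lies between $2^{(1.16+o(1))\sqrt n}$ and $2^{(6.442+o(1))\sqrt n}$. How many Sidon $4$-tuples can we tolerate before the exponent leaves the order $\sqrt n$? It is known that $N_\alpha=2^{\Theta(\sqrt n)}$ for $\alpha=O(n/\log^5n)$, and the following conjecture comes from the paper of Balogh and Li~\cite{BL}.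

\begin{quote}
\textbf{Conjecture.} \emph{For $\alpha=\Theta(n/\log^4n)$ we have $N_\alpha=2^{\Theta(\sqrt n)}$.}
\end{quote}

The quantity $n/\log^4n$ is the outcome of a competition between two families of sets. The first consists of the subsets of one Sidon set of size $\Omega(\sqrt n)$, and it has $2^{\Omega(\sqrt n)}$ members whatever $\alpha$ is. The second consists of unstructured sets that are simply small. A random $k$-element subset of $[n]$ has $O(k^4/n)$ Sidon $4$-tuples in expectation, so most sets of size about
\[
m_0=m_0(\alpha)=(\alpha n)^{1/4}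
\]
are $\alpha$-generalized Sidon sets, and there are $\exp(\Theta(m_0\log n))$ sets of this size when $1\le\alpha\le n$. The second family overtakes the first when $(\alpha n)^{1/4}\log n$ exceeds $\sqrt n$, that is, at $\alpha=n/\log^4n$. So the conjecture concerns the largest $\alpha$ for which its conclusion can hold, and it says that no third family does better there. We prove it, and we show that the two families give the order of $\log N_\alpha$ for every $\alpha$.

\begin{theorem}\label{thm:upper}
There are absolute constants $C$ and $n_0$ such that for $n\ge n_0$ and $n/\log^4n\le\alpha\le n$,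
\begin{equation}\label{eq:main}
N_\alpha\le\exp\big(C(\alpha n)^{1/4}\log n\big).
\end{equation}
In particular, if $\alpha=\Theta(n/\log^4n)$, then $N_\alpha=2^{\Theta(\sqrt n)}$, so the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For $\alpha=0$ or $1\le\alpha\le n^3$,
\[
\log N_\alpha=\Theta\Big(\sqrt n+m_0\log\frac{2n}{m_0}\Big),\qquad m_0=(\alpha n)^{1/4},
\]
where $m_0\log(2n/m_0)$ means $0$ if $\alpha=0$. For $1\le\alpha\le n$ this is $\Theta\big(\sqrt n+(\alpha n)^{1/4}\log n\big)$. Hence $N_\alpha=2^{\Theta(\sqrt n)}$ if and only if $\alpha=O(n/\log^4n)$.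
\end{theorem}

Throughout, $\log$ is the natural logarithm, $L=\log n$, and $n$ exceeds a suitable absolute constant. For a finite set $A$, let $Q(A)$ be the number of $(a,b,c,d)\in A^4$ with $a+b=c+d$ and $a,b,c,d$ pairwise distinct. These tuples are Sidon $4$-tuples, and our upper bounds use only the condition $Q(A)\le\alpha$. Counting unordered tuples instead changes $\alpha$ by a factor of at most $8$, which affects only the constants.

Section~\ref{sec:easy} reduces both theorems to \eqref{eq:main}. Section~\ref{sec:model} shows the method on Sidon sets and explains what breaks when $\alpha>0$. The repair is the container lemma of Section~\ref{sec:container}, which Sections~\ref{sec:diff} and~\ref{sec:chain} apply to prove \eqref{eq:main}.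

\section{Lower bounds, the size bound, and reduction to \eqref{eq:main}}\label{sec:easy}

We use the following standard facts.
\begin{enumerate}
\item[(F1)] For real $t\ge0$, at most $(n+1)^t$ subsets of $[n]$ have size at most $t$ (list the elements and pad the list to length $\lfloor t\rfloor$ with a blank symbol). For $0<t\le n$ their number is also at most $(n/t)^t\sum_j\binom nj(t/n)^j=(n/t)^t(1+t/n)^n\le(en/t)^t$.
\item[(F2)] A uniformly random $k$-subset of an $m$-set contains $j$ given elements with probability $\prod_{i<j}\frac{k-i}{m-i}\le(k/m)^j$. Also $\binom nk=\prod_{i<k}\frac{n-i}{k-i}\ge(n/k)^k$.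
\item[(F3)] If $y_x\ge0$ for $x$ in a finite set $Z$, then $\sum_{Y\subseteq Z,\,|Y|=b}\prod_{x\in Y}y_x\le\frac1{b!}\big(\sum_{x\in Z}y_x\big)^b$, because each product on the left appears $b!$ times in the expansion of the power.
\item[(F4)] If $h\ge0$ is supported on at most $2n$ points, then $\sum h^2\ge(\sum h)^2/(2n)$, by the Cauchy--Schwarz inequality.
\item[(F5)] Markov's inequality: if $X\ge0$ and $a>0$, then $\Pr(X>a)\le\mathbb E X/a$.
\end{enumerate}

The first lemma counts the two families. Part (i) is a weak form of the known lower bound quoted above; we include the short proof.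

\begin{lemma}\label{lem:lower}
\emph{(i)} $N_0\ge2^{\sqrt{n/8}}$. \emph{(ii)} If $1\le\alpha\le n^3$, then $\log N_\alpha\ge\frac14m_0\log(2n/m_0)$.
\end{lemma}

\begin{proof}
(i) By Bertrand's postulate (for every integer $j\ge1$ there is a prime in $(j,2j]$), applied with $j=\lfloor\sqrt{n/8}\rfloor$, there is an odd prime $p$ with $\sqrt{n/8}<p\le\sqrt{n/2}$. Let $\rho_i\in[0,p)$ be the residue of $i^2$ modulo $p$ and put $a_i=1+2pi+\rho_i$ for $0\le i<p$, so that $a_i\in[2p^2]\subseteq[n]$. Suppose $a_i+a_j=a_k+a_l$. As $\rho_i+\rho_j$ and $\rho_k+\rho_l$ lie in $[0,2p)$, division by $2p$ gives $i+j=k+l$ and $i^2+j^2\equiv k^2+l^2\pmod p$. Then $2ij\equiv2kl$, so $(X-i)(X-j)=(X-k)(X-l)$ over $\mathbb F_p$, and $(k,l)$ is $(i,j)$ or $(j,i)$. Thus the $a_i$ form a Sidon set, and so do its $2^p$ subsets.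

(ii) Here $n^{1/4}\le m_0\le n$. Let $k=\lfloor m_0/2\rfloor$. In $[n]$ there are at most $n^3$ Sidon $4$-tuples with four distinct entries. The others have $a=b$ or $c=d$ but not both (both would force $a=c$), so there are at most $2n^2$ of them and each has three distinct entries. By (F2), the expected number of Sidon $4$-tuples in a random $k$-subset of $[n]$ is at most
\[
n^3\Big(\frac kn\Big)^4+2n^2\Big(\frac kn\Big)^3\le\frac{3k^4}n\le\frac{3m_0^4}{16n}=\frac{3\alpha}{16}.
\]
By (F5) at least half of all $k$-sets are $\alpha$-generalized Sidon sets, so $N_\alpha\ge\frac12(n/k)^k\ge\frac12(2n/m_0)^k\ge(2n/m_0)^{k-1}$, the last step because $2n/m_0\ge2$. Finally $k-1\ge m_0/2-2\ge m_0/4$, since $m_0\ge8$.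
\end{proof}

In the other direction, the only elementary information is that a set with few solutions is small.

\begin{lemma}\label{lem:size}
If $A\subseteq[n]$ and $Q(A)\le\alpha$, then $|A|<4\sqrt n$ or $|A|\le\sqrt2\,m_0$. In particular, $|A|<4\sqrt n$ if $\alpha\le n$, and $|A|\le4m_0$ if $\alpha\ge n$.
\end{lemma}

\begin{proof}
Let $m=|A|$ and let $h(z)$ be the number of $(a,b)\in A^2$ with $a+b=z$. By (F4) the equation $a+b=c+d$ has $\sum h^2\ge m^4/(2n)$ solutions in $A$. At most $2m^2$ are trivial, at most $m^2$ have $a=b$ (choose $a$ and $c$), at most $m^2$ have $c=d$, and the rest are counted by $Q(A)$. Hence $m^4/(2n)\le4m^2+\alpha$. If $m\ge4\sqrt n$, then $4m^2\le m^4/(4n)$, so $m^4\le4\alpha n=4m_0^4$. For the last sentence note that $m_0\le\sqrt n$ if $\alpha\le n$ and $m_0\ge\sqrt n$ if $\alpha\ge n$.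
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:upper} and~\ref{thm:sharp}, assuming \eqref{eq:main}]
The lower bound in Theorem~\ref{thm:sharp} follows from Lemma~\ref{lem:lower}, since $N_\alpha\ge N_0$ and the larger of two numbers is at least their average. For the upper bound we distinguish three ranges.

If $\alpha\le n/L^4$, monotonicity and \eqref{eq:main} give $\log N_\alpha\le\log N_{n/L^4}\le C\sqrt n$.

If $n/L^4\le\alpha\le n$, then \eqref{eq:main} gives $\log N_\alpha\le Cm_0L$. This has the required form because $m_0\le\sqrt n$ yields $\log(2n/m_0)\ge L/2$. Moreover $\log(2n/m_0)\le L$ once $\alpha\ge1$, since then $m_0\ge2$; this gives the second sentence of Theorem~\ref{thm:sharp}.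

If $n\le\alpha\le n^3$, then $|A|\le4m_0$ by Lemma~\ref{lem:size}. For $4m_0\le n$, (F1) gives $N_\alpha\le(en/(4m_0))^{4m_0}\le(2n/m_0)^{4m_0}$. For $4m_0>n$ we have $N_\alpha\le2^n\le2^{4m_0}\le(2n/m_0)^{4m_0}$, as $m_0\le n$.

Now let $\alpha=\alpha(n)\ge0$; values $\alpha<1$ give $N_\alpha=N_0$, whose logarithm is $\Theta(\sqrt n)$. If $\alpha=O(n/L^4)$, then $\alpha\le n$ for large $n$ and $m_0L=O(\sqrt n)$, so $\log N_\alpha=\Theta(\sqrt n)$; this includes the second assertion of Theorem~\ref{thm:upper}. Conversely, let $\log N_\alpha=O(\sqrt n)$. Whenever $\alpha>n$ we have $\log N_\alpha\ge\log N_n=\Omega(\sqrt n\,L)$, so $\alpha\le n$ for large $n$. Then $(\alpha n)^{1/4}L=O(\sqrt n)$, that is, $\alpha=O(n/L^4)$.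
\end{proof}

\section{The model case of Sidon sets, and what breaks}\label{sec:model}

Call the logarithm of the number of choices for an object its \emph{cost}. For $\alpha=n/L^4$ the budget in \eqref{eq:main} is $O(\sqrt n)$, while $A$ may have $\Theta(\sqrt n)$ elements. Naming an element of $[n]$ costs $L$. So we may name only $O(m_0)$ elements outright, and the others must cost $O(1)$ on average. The plan is to name about $m_0$ elements of $A$ and then to double repeatedly: given a part $S$ of $A$, use the differences of $S$ to confine the next part $B$, of comparable size, to a small set. The following example carries out one doubling step for Sidon sets.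

\begin{example}\label{ex:sidon}
Let $S\subseteq[n]$ be a Sidon set of size $s\ge1$, and put $R_0=4n/s$ and $\beta=s^2/(4n)$. \emph{The number of sets $B\subseteq[n]\setminus S$ with $|B|\le2s$ and $S\cup B$ Sidon is at most $(n+1)^{1+L/\beta}\sum_{b\le2s}R_0^b/b!$.}

Join $x\ne y$ in $[n]$ if $x-y=a-b$ for some $a,b\in S$. The set $B$ is independent in this graph, for an edge $xy$ in $B$ makes $(x,b,y,a)$ a Sidon $4$-tuple. On the other hand, every $U\subseteq[n]$ with $|U|\ge R_0$ is dense. Indeed, by (F4) at least $s^2|U|^2/(2n)$ tuples $(x,y,a,b)\in U^2\times S^2$ satisfy $x+b=y+a$. Those with $x=y$ number $s|U|\le s^2|U|^2/(4n)$. A pair $x\ne y$ occurs at most once, because $a-b=a'-b'\ne0$ gives the solution $a+b'=a'+b$, which must be trivial, so $(a,b)=(a',b')$. Hence $U$ has at least $\beta|U|^2$ ordered adjacent pairs, and some vertex of $U$ has at least $\beta|U|$ neighbors in $U$.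

Start with $U=[n]$. While $|U|\ge R_0$, let $v$ be the smallest among the vertices of $U$ with the most neighbors in $U$. If $v\notin B$, delete $v$. If $v\in B$, record $v$ and delete $v$ and its neighbors. Each recording multiplies $|U|$ by at most $1-\beta\le e^{-\beta}$, so at most $1+L/\beta$ vertices are recorded. The set $F$ of recorded vertices determines the run, since an examined vertex lies in $B$ exactly if it lies in $F$. At the end $|U|<R_0$ and $B\subseteq F\cup U$. Choosing $F$ by (F1) and then $B\cap U$ gives the bound.
\end{example}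

For $\sqrt n/L\le s<4\sqrt n$ the set $F$ costs only $O(L^4)$, and since $R_0\le s\cdot16n/s^2$ with $16n/s^2>1$, the sum is at most $(16n/s^2)^{2s}e^s$. An element of $B$ thus costs about $\log(n/s^2)+O(1)$ instead of $L$. These costs add up to $O(\sqrt n)$ along the doubling chain, as we compute in Section~\ref{sec:chain}.

Now let $\alpha>0$. Three things break. The orders of magnitude in this discussion serve only as motivation.

\emph{Popular differences.} A difference of $S$ may have many representations, so counting solutions no longer counts edges. We will weight the pair $(x,y)$ by the number of representations of $x-y$ and discard the differences that are too popular.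

\emph{No safe neighborhoods.} The set $B$ is sparse only on average, and the neighborhood of a vertex $v\in B$ of large degree may contain much of $B$. We need another way to find a part of $[n]$ that is large, has a short description, and meets $B$ little.

\emph{Deletion is too expensive.} This is the main difficulty. Let $|A|=m$, $s\approx m/2$, and write $\alpha=\delta m^4/n$, so $\delta=(m_0/m)^4$. The edge density inside $B$ may be about $\alpha/s^2$, which is of order $\delta\beta$. A deletion that removes a fraction $\theta$ of $U$ may then remove a fraction about $\delta\theta$ of $B$. To shrink $U$ from $n$ to $n/s$ the fractions $\theta$ must sum to order $L$, so about $\min(1,\delta L)\,s$ elements of $B$ are lost, and each must be named at cost $L$. For $m=m_0L^{1/4}$ we have $\delta L=1$ and the loss costs $m_0L^{5/4}$, more than the budget $m_0L$.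

The remedy is to keep a weight on every point and to reduce it by a factor of at most $2$ where the model algorithm would delete. An element of $B$ that is hit is not lost: it enters the container later. We shall see that such a hit costs $O(1)$ rather than $L$.

\section{A container lemma with weights}\label{sec:container}

In this section $G\colon[n]\times[n]\to[0,1]$ is an arbitrary function, to be thought of as a weighted graph. Write $\langle u,v\rangle=\sum_xu(x)v(x)$ and $(Gw)(x)=\sum_yG(x,y)w(y)$. A \emph{distribution} is a function $w\ge0$ on $[n]$ with $\sum w=1$; it is \emph{$R$-spread} if $\max w\le1/R$. The uniform distribution on $U$ is $R$-spread exactly if $|U|\ge R$, and for it $\langle w,Gw\rangle$ is the edge density of $U$. The hypothesis below is thus the weighted form of ``every large set is dense''.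

\begin{proposition}\label{prop:container}
Let $1\le R\le n$ and $\gamma>0$, and suppose that $\langle w,Gw\rangle\ge\gamma$ for every $R$-spread distribution $w$. Let $0<\eta\le1/6$, $t>0$, let $\ell\ge1$ be an integer, and put
\[
\Lambda=\log\frac nR,\qquad P=1+6\eta(\Lambda+1),\qquad q=\frac{8\ell(\Lambda+1)}{\eta\gamma t}.
\]
Then the number of sets $B\subseteq[n]$ with $|B|\le\ell$ and
\begin{equation}\label{eq:sparse}
\sum_{x,y\in B}G(x,y)\le\eta^2\gamma t^2
\end{equation}
is at most
\[
(n+2)^q\,(n+1)^t\,e^\ell\sum_{b=0}^{\ell}\frac{(3RP)^b}{b!}.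
\]
\end{proposition}

The bound has the shape of the one in Example~\ref{ex:sidon}: a record of length $q$, at most $t$ exceptional elements named outright, and a container of effective size $3RP$ for the others.

\subsection{Functions that separate $B$ from the weight}

The model algorithm has two moves: delete a vertex of large degree outside $B$, or delete the neighborhood of a vertex of $B$. Each has a weighted analog, and one of them is always available. If the vertices of $B$ have small degree on average, then the degree function itself distinguishes $B$ from the ambient weight. If not, they send much weight to the ambient set and little to $B$, so some single neighborhood does.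

\begin{lemma}\label{lem:sep}
Let $0<\eta\le1$, let $w$ be a distribution with $\langle w,Gw\rangle\ge\gamma$, and let $u$ be the uniform distribution on a set $B'\ne\emptyset$ with $\langle u,Gu\rangle\le\eta^2\gamma$. Then one of the functions $f=Gw$ and $f=G(v,\cdot)$ with $v\in B'$, all of which take values in $[0,1]$, satisfies
\begin{equation}\label{eq:sep}
\langle u,f\rangle\le2\eta\langle w,f\rangle,\qquad\langle w,f\rangle\ge\eta\gamma/2.
\end{equation}
\end{lemma}

\begin{proof}
If $\langle u,Gw\rangle\le\eta\langle w,Gw\rangle$, take $f=Gw$. Otherwise $\langle u,Gw\rangle>\eta\gamma$. Let $g_v=G(v,\cdot)$, so $\langle w,g_v\rangle=(Gw)(v)$ and $\langle u,g_v\rangle=(Gu)(v)$. The average of $\langle w,g_v\rangle-\frac1{2\eta}\langle u,g_v\rangle$ over $v\in B'$ is $\langle u,Gw\rangle-\frac1{2\eta}\langle u,Gu\rangle>\eta\gamma-\eta\gamma/2$. Take $v\in B'$ with $\langle w,g_v\rangle-\frac1{2\eta}\langle u,g_v\rangle>\eta\gamma/2$. Dropping the second term on the left gives the second inequality of \eqref{eq:sep}, and dropping the right side gives the first.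
\end{proof}

The lemma yields a separation ratio $\eta$ from a density ratio $\eta^2$: one factor $\eta$ is spent on the dichotomy. This square determines the choice of parameters in Section~\ref{sec:chain}.

\subsection{The algorithm}

Fix $B$ as in Proposition~\ref{prop:container}. Reducing weights concentrates the normalized weight on the points that are hit least, and then the density hypothesis no longer applies. In the model case one stops at that moment. Here the elements of $B$ carry different weights, so we move the offending points to the container one at a time and continue.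

The state at time $k$ is a weight $W_k\ge0$ on $[n]$ and a set $Z_k$ of removed points, with $W_0\equiv1/n$ and $Z_0=\emptyset$. Put $B_k=B\setminus Z_k$ and $M_k=\sum_xW_k(x)$. If $M_k>0$, let $w=W_k/M_k$ and call $x$ \emph{heavy} if $w(x)>1/R$; if $M_k=0$, no point is heavy. Step $k$ is as follows.
\begin{enumerate}
\item \emph{Removal step.} If there is a heavy point, let $x$ be the smallest one. Set $Z_{k+1}=Z_k\cup\{x\}$ and $W_{k+1}(x)=0$, and leave the other weights unchanged.
\item \emph{Stop.} Otherwise, if $|B_k|\le t$, stop.
\item \emph{Normal step.} Otherwise let $u$ be uniform on $B_k$, choose $f$ by Lemma~\ref{lem:sep}, and set $W_{k+1}=W_k(1-f/2)$ and $Z_{k+1}=Z_k$. Record the letter $*$ if $f=Gw$ and the letter $v$ if $f=G(v,\cdot)$.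
\end{enumerate}
Since $1-f/2\ge1/2$, we have $W_k(x)>0$ exactly for $x\notin Z_k$. So in case 3, where $B_k\ne\emptyset$, we have $M_k>0$ and $w$ is $R$-spread, whence $\langle w,Gw\rangle\ge\gamma$. Also $\langle u,Gu\rangle\le\eta^2\gamma t^2/|B_k|^2\le\eta^2\gamma$ by \eqref{eq:sparse}, so the lemma applies. This is the only use of \eqref{eq:sparse}, and it shows why we stop at size $t$: all the weight allowed by \eqref{eq:sparse} may sit on a small part of $B$, which is then dense.

The recorded word determines all $W_k$ and $Z_k$ without knowledge of $B$: remove heavy points while they exist; when there is none, apply the next letter, which together with $W_k$ determines $f$; stop when there is no heavy point and no letter left.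

\subsection{The race between the clock and the points}

Put $\lambda_k=-\log M_k\in[0,\infty]$ and, for $x\notin Z_k$, put $\psi_k(x)=-\log(nW_k(x))\in[0,\infty)$. Both start at $0$ and are nondecreasing in $k$. As $w(x)=e^{\lambda_k-\psi_k(x)}/n$, for $x\notin Z_k$ we have
\begin{equation}\label{eq:heavy}
x\text{ is heavy at time }k\iff\lambda_k>\Lambda+\psi_k(x).
\end{equation}
Think of $\lambda_k$ as a clock and of $\psi_k(x)$ as the damage done to $x$. A point is removed once the clock passes $\Lambda+\psi_k(x)$. By \eqref{eq:sep} the average damage on $B_k$ grows more slowly than the clock, so the clock catches the elements of $B$ while their damage is still small.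

To make this precise, consider a normal step $k$. Then $M_{k+1}=M_k(1-\frac12\langle w,f\rangle)$, so $\Delta_k=\lambda_{k+1}-\lambda_k$ satisfies
\begin{equation}\label{eq:tick}
\frac{\eta\gamma}4\le\frac12\langle w,f\rangle\le\Delta_k\le\log2 .
\end{equation}
The convex function $-\log(1-y/2)$ lies below its chord $y\log2$ on $[0,1]$. With \eqref{eq:sep}, \eqref{eq:tick} and $4\log2<3$ this gives
\begin{equation}\label{eq:damage}
\sum_{x\in B_k}\big(\psi_{k+1}(x)-\psi_k(x)\big)\le|B_k|\langle u,f\rangle\log2\le2\eta|B_k|\langle w,f\rangle\log2\le3\eta|B_k|\Delta_k .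
\end{equation}

\begin{lemma}\label{lem:race}
The algorithm makes at most $q$ normal steps and terminates. If $\psi(x)$ denotes the last value of $\psi_k(x)$, at the removal of $x$ or at the end, then $\sum_{x\in B}\psi(x)\le|B|P$.
\end{lemma}

\begin{proof}
Let $K$ be any time that the algorithm reaches, let $\mathcal N$ be the set of normal steps $k<K$, and let $\psi(x)$ be the last value of $\psi_k(x)$ with $k\le K$. Put $\Psi=\sum_{x\in B}\psi(x)$ and $D=\sum_{k\in\mathcal N}|B_k|\Delta_k$; both are finite. Damage occurs only in normal steps, and an element $x\in B$ lies in $B_k$ until it is removed. Summing \eqref{eq:damage} over $\mathcal N$ therefore gives $\Psi\le3\eta D$.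

Conversely, $D=\sum_{x\in B}D(x)$, where $D(x)$ is the sum of $\Delta_k$ over $k\in\mathcal N$ with $x\in B_k$. If there is such a $k$, let $k^*$ be the last one. No point is heavy in a normal step, so \eqref{eq:heavy} and \eqref{eq:tick} give
\[
D(x)\le\lambda_{k^*+1}\le\lambda_{k^*}+\log2\le\Lambda+1+\psi(x).
\]
If there is none, $D(x)=0$ and the bound holds as well. Thus $D\le|B|(\Lambda+1)+\Psi$.

Combining, $\Psi\le3\eta|B|(\Lambda+1)+3\eta\Psi$. This is where $\eta\le1/6$ is used: as $3\eta\le1/2$, we get $\Psi\le6\eta|B|(\Lambda+1)$, which is at most $|B|P$ and at most $|B|(\Lambda+1)$. Hence $D\le2\ell(\Lambda+1)$. Each normal step contributes at least $t\eta\gamma/4$ to $D$, so $|\mathcal N|\le q$. This holds for every $K$, and there are at most $n$ removal steps. So the algorithm terminates, and we take $K$ to be the final time.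
\end{proof}

\subsection{The layers of the container}

The final set $Z$ of removed points may be all of $[n]$, so it is not a container in itself. What is small is the set of removed points with little damage.

\begin{lemma}\label{lem:layers}
For every $p\ge0$, at most $R(p+1)+1$ points $x\in Z$ have $\psi(x)\le p$.
\end{lemma}

\begin{proof}
We treat separately the removals before and after the clock passes $\Lambda+p$. By \eqref{eq:heavy} every removal occurs at a time with $\lambda_k>\Lambda$, and it advances the clock by $-\log(1-w(x))\ge w(x)>1/R$. If $j\ge1$ removals occur at times with $\lambda_k\le\Lambda+p$, then at the last of them $\Lambda+(j-1)/R<\lambda_k\le\Lambda+p$, so $j<Rp+1$.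

Let $k_0$ be the first time with $\lambda_{k_0}>\Lambda+p$, if there is one. A point $x$ with $\psi(x)\le p$ that is removed at a step $k\ge k_0$ has $W_{k_0}(x)\ge W_k(x)=e^{-\psi(x)}/n\ge e^{-p}/n$, while the total weight is $M_{k_0}<e^{-\Lambda-p}=Re^{-p}/n$. So there are fewer than $R$ such points.
\end{proof}

For $p=0$ this is the container of the model case: elements of $B$ that are never hit are removed into a set of at most $R+1$ points. The layer $\{\psi\le p\}$ grows only linearly in $p$, which is why a hit is cheap.

\begin{proof}[Proof of Proposition~\ref{prop:container}]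
The set $B$ is determined by the word, by $B\setminus Z$, and by $Y=B\cap Z$. The word has length at most $q$ over $n+1$ letters; padding with a blank shows that there are at most $(n+2)^q$ words. At the stop $|B\setminus Z|\le t$, which leaves at most $(n+1)^t$ choices by (F1).

Fix the word. It determines $Z$ and the values $\psi(x)$ for $x\in Z$. We know only the average of $\psi$ over $B$, not a bound for each element, so we count with exponential weights. By Lemma~\ref{lem:race}, $\sum_{x\in Y}\psi(x)\le\ell P$, that is, $1\le e^\ell\prod_{x\in Y}e^{-\psi(x)/P}$. By (F3), the number of possible $Y$ of size $b$ is at most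
\[
\sum_{Y\subseteq Z,\,|Y|=b}e^\ell\prod_{x\in Y}e^{-\psi(x)/P}\le\frac{e^\ell}{b!}\Big(\sum_{x\in Z}e^{-\psi(x)/P}\Big)^b .
\]
Writing $e^{-y}=\int_y^\infty e^{-\theta}\,d\theta$ and using Lemma~\ref{lem:layers} with $p=\theta P$,
\[
\sum_{x\in Z}e^{-\psi(x)/P}=\int_0^\infty e^{-\theta}\,\#\{x\in Z:\psi(x)\le\theta P\}\,d\theta\le RP+R+1\le3RP,
\]
because $R\ge1$ and $P\ge1$. Sum over $0\le b\le\ell$.
\end{proof}

\section{The difference graph of a set with few solutions}\label{sec:diff}

Let $S\subseteq[n]$ have size $s\ge1$, and let $r(d)$ be the number of $(a,b)\in S^2$ with $a-b=d$. The natural weight of a pair $x\ne y$ is $r(x-y)$, but Proposition~\ref{prop:container} needs weights in $[0,1]$. Dividing by the largest value of $r$ could make $\gamma$ tiny and the word long. Instead we discard the differences with $r(d)>\tau$ and divide by $\tau$. For $\tau>0$ put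
\[
G_\tau(x,y)=\begin{cases}r(x-y)&\text{if }x\ne y\text{ and }r(x-y)\le\tau,\\0&\text{otherwise.}\end{cases}
\]
Popular differences produce many solutions inside $S$, so a bound on $Q(S)$ limits what is discarded. We measure $Q(S)$ against $s^4/n$, which by (F2) bounds its expectation for a random $s$-set.

\begin{lemma}\label{lem:super}
Let $\delta>0$, $\kappa\ge1$ and $Q(S)\le\delta s^4/n$. Put $R=8\kappa n/s$ and $\tau=\max\big(3,4\delta s^3/(\kappa n)\big)$. Then $\langle w,G_\tau w\rangle\ge s^2/(4n)$ for every $R$-spread distribution $w$.
\end{lemma}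

\begin{proof}
Extend $w$ by zero and let $h(z)=\sum_{a\in S}w(z-a)$. Then $h$ is supported on $[2,2n]$ and $\sum h=s$. Expanding the square and substituting $x=z-b$, $y=z-a$, so that $x-y=a-b$, we obtain from (F4)
\[
\sum_{x,y}w(x)w(y)r(x-y)=\sum_zh(z)^2\ge\frac{s^2}{2n}.
\]
We show that the diagonal and the popular differences each contribute at most $s^2/(8n)$. For every $d$, the Cauchy--Schwarz inequality gives $\sum_{x-y=d}w(x)w(y)\le\sum_xw(x)^2\le\max w\le1/R$. So $d=0$ contributes at most $r(0)/R=s^2/(8\kappa n)\le s^2/(8n)$.

Call $d\ne0$ popular if $r(d)>\tau$; then $r(d)\ge4$. Take two pairs $(a,b),(a',b')\in S^2$ with difference $d$. We have $a\ne b$, $a'\ne b'$, and $a=a'$ if and only if $b=b'$. Hence, given $(a,b)$, the four elements are distinct unless $(a',b')=(a,b)$, or $a'=b$, or $b'=a$, which excludes at most three pairs. Since $a+b'=a'+b$, the difference $d$ yields at least $r(d)(r(d)-3)\ge r(d)^2/4$ tuples $(a,b',a',b)$ counted by $Q(S)$, and $d$ is the first entry minus the last, so different $d$ yield different tuples. Therefore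
\[
\sum_{d\text{ popular}}r(d)\le\frac1\tau\sum_{d\text{ popular}}r(d)^2\le\frac{4\delta s^4}{n\tau},
\]
and the popular differences contribute at most $\frac{4\delta s^4}{n\tau R}=\frac{\delta s^5}{2\kappa n^2\tau}\le\frac{s^2}{8n}$.
\end{proof}

Both hypotheses are needed. A point mass $w$ has $\langle w,G_\tau w\rangle=0$. If $S=[s]$, then $r(d)=\max(s-|d|,0)$, at most $2\tau$ differences have $1\le r(d)\le\tau$, and the uniform distribution on $[n]$ has $\langle w,G_\tau w\rangle\le2\tau^2/n$, which is below $s^2/(4n)$ unless $\tau\ge s/\sqrt8$. The parameter $\kappa$ trades a larger container for a smaller $\tau$, hence a shorter word.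

\begin{corollary}\label{cor:extend}
In the setting of Lemma~\ref{lem:super} assume $R\le n$. Let $0<\eta\le1/6$ and put
\[
\varepsilon=\frac{2\sqrt\delta}\eta,\qquad\Lambda=\log\frac nR,\qquad P=1+6\eta(\Lambda+1),\qquad q=\frac{32\,\tau(\Lambda+1)\,n}{\sqrt\delta\,s^2}.
\]
Then the number of sets $B\subseteq[n]$ with $|B|\le2s$ and
\begin{equation}\label{eq:mixed}
\#\{(x,y,a,b)\in B^2\times S^2:\ x\ne y,\ x-y=a-b\}\le\delta s^4/n
\end{equation}
is at most $(n+2)^q\,(n+1)^{\varepsilon s}\,e^{2s}\sum_{b=0}^{2s}(3RP)^b/b!$.
\end{corollary}

\begin{proof}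
Apply Proposition~\ref{prop:container} with $G=G_\tau/\tau$, $\gamma=s^2/(4n\tau)$, $t=\varepsilon s$ and $\ell=2s$; note that $R\ge8$. Since $\eta\varepsilon=2\sqrt\delta$, we have $\eta^2\gamma t^2=\delta s^4/(n\tau)$. The left side of \eqref{eq:mixed} is $\sum_{x\ne y\in B}r(x-y)\ge\tau\sum_{x,y\in B}G(x,y)$, so \eqref{eq:mixed} implies \eqref{eq:sparse}. Finally $8\ell(\Lambda+1)/(\eta\gamma t)=16(\Lambda+1)/(2\sqrt\delta\,\gamma)=q$.
\end{proof}

\section{The doubling chain: proof of \eqref{eq:main}}\label{sec:chain}

Let $n/L^4\le\alpha\le n$, so that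
\begin{equation}\label{eq:range}
\sqrt n/L\le m_0\le\sqrt n .
\end{equation}
We count the sets $A\subseteq[n]$ with $Q(A)\le\alpha$. By Lemma~\ref{lem:size} they have size less than $4\sqrt n$, and by (F1) at most $(n+1)^{3m_0}$ of them have size at most $3m_0$. Fix an integer $m$ with $3m_0<m<4\sqrt n$ and consider the sets with $|A|=m$.

\subsection{A chain with few solutions at every level}

Let $s_i=\lfloor m/2^i\rfloor$, so $s_{i-1}\le2s_i+1$, and let $I$ be the largest $i$ with $s_i\ge m_0$. Then $I\ge1$, because $s_1\ge(m-1)/2>(3m_0-1)/2\ge m_0$. Further $s_I\le2s_{I+1}+1<2m_0+1\le3m_0$, and $2^I\le m/m_0<4L$ by \eqref{eq:range}, so $I\le L$. As $\lfloor y\rfloor\ge y/2$ for $y\ge1$,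
\begin{equation}\label{eq:sizes}
m2^{-i-1}\le s_i\le m2^{-i}\qquad(0\le i\le I).
\end{equation}

We want a chain $S_I\subset\dots\subset S_0=A$ with $|S_i|=s_i$ to which Corollary~\ref{cor:extend} applies at each level. The bound $Q(S_i)\le\alpha$ is too weak: relative to $s_i^4/n$ it worsens by a factor of about $16$ per level. For a random chain, $Q$ decreases at the same rate as $s_i^4$.

\begin{lemma}\label{lem:chain}
Let $|A|=m$, $Q(A)\le\alpha$ and $\delta_i=2^{i+9}(m_0/m)^4$. There are sets $S_I\subset\dots\subset S_0=A$ with $|S_i|=s_i$ such that for $1\le i\le I$ the set $S=S_i$ satisfies $Q(S_i)\le\delta_is_i^4/n$, and $B=B_i=S_{i-1}\setminus S_i$ satisfies $|B_i|\le2s_i$ and \eqref{eq:mixed} with $s=s_i$, $\delta=\delta_i$.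
\end{lemma}

\begin{proof}
Order $A$ uniformly at random and let $S_i$ consist of the first $s_i$ elements. By (F2), $\mathbb EQ(S_{i-1})\le(s_{i-1}/m)^4\alpha\le2^{4-4i}\alpha$, so by (F5) the event $Q(S_{i-1})>2^{i+1}2^{4-4i}\alpha=2^{5-3i}\alpha$ has probability at most $2^{-i-1}$. These probabilities sum to at most $1/2$, so some ordering avoids all the events with $1\le i\le I$. For it, \eqref{eq:sizes} and $m_0^4=\alpha n$ give
\[
\frac{\delta_is_i^4}n\ge2^{i+9}\cdot\frac{\alpha n}{m^4}\cdot\frac{m^4}{2^{4i+4}\,n}=2^{5-3i}\alpha\ge Q(S_{i-1})\ge Q(S_i).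
\]
A tuple $(x,y,a,b)$ counted in \eqref{eq:mixed} gives the solution $x+b=y+a$ in $S_{i-1}$. Its entries are distinct, since $x\ne y$ forces $a\ne b$ and $B_i\cap S_i=\emptyset$. The map $(x,y,a,b)\mapsto(x,b,y,a)$ is injective, so the left side of \eqref{eq:mixed} is at most $Q(S_{i-1})$. Finally $|B_i|=s_{i-1}-s_i\le s_i+1\le2s_i$.
\end{proof}

The set $A$ is determined by $S_I,B_I,\dots,B_1$, and $S_{i-1}=S_i\cup B_i$ is known once $S_I,B_I,\dots,B_i$ are. There are at most $(n+1)^{3m_0}$ choices for $S_I$. It remains to bound the cost of $B_i$ given $S_i$ by Corollary~\ref{cor:extend} and to sum over $i$.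

\subsection{Parameters}

The exceptional elements cost about $\varepsilon sL$. The damage inflates the container by $P\le1+6\eta L$ and so costs about $s\log P\le6\eta sL$. The product $\varepsilon\eta=2\sqrt\delta$ is of order $(m_0/m)^2$ at the top level, so we balance the two by taking $\eta$ of order $m_0/m$; then both costs are of order $m_0L$. Inflating the container by a further factor $\kappa$ comparable to $P$ costs no more than this. We therefore set, at level $i$,
\[
s=s_i,\qquad\delta=\delta_i,\qquad\eta=\frac{m_0}{6m}<\frac1{18},\qquad\kappa=1+\eta L,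
\]
and write $\varepsilon_i,q_i$ for the resulting $\varepsilon,q$. The condition $R\le n$ means $8\kappa\le s$, which holds since $8\kappa\le8+L\le\sqrt n/L\le m_0\le s_i$. Moreover $\Lambda+1=\log(s/(8\kappa))+1\le L/2+1\le L$, so $P\le1+6\eta L\le6\kappa$.

\subsection{The three costs}

\emph{Exceptional elements.} We have $\varepsilon_i=2\cdot2^{(i+9)/2}(m_0/m)^2\cdot6m/m_0=12\cdot2^{(i+9)/2}m_0/m$, so $\varepsilon_is_i\le12\cdot2^{9/2}\,2^{-i/2}m_0$ by \eqref{eq:sizes}. The factor $2^i$ lost in the union bound of Lemma~\ref{lem:chain} enters only through its square root, so the series converges: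
\[
\sum_i\varepsilon_is_i=O(m_0),\qquad\sum_i\varepsilon_is_i\log(n+1)=O(m_0L).
\]

\emph{Words.} From $\tau\le3+4\delta s^3/(\kappa n)$ and $\Lambda+1\le L$,
\[
q\le\frac{96Ln}{\sqrt\delta\,s^2}+\frac{128\sqrt\delta\,sL}\kappa .
\]
Since $\kappa\ge\eta L$, the second term is at most $128\sqrt\delta\,s/\eta=64\varepsilon_is_i$. (With $\kappa=1$ it would be $\eta L$ times this bound, and $\eta L$ may be of order $L$; this is the reason for $\kappa$.) In the first term, \eqref{eq:range} gives $n/s_i^2\le n/m_0^2\le L^2$ and $m_0/m\ge1/(4L)$, whence $\sqrt{\delta_i}\ge2^5(m_0/m)^2\ge2/L^2$. So the first term is at most $48L^5$. With $I\le L$,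
\[
\sum_iq_i\log(n+2)=O(L)\sum_i\varepsilon_is_i+O(L^7)=O(m_0L).
\]

\emph{The container.} We have $3RP\le18\kappa R=s\cdot144\kappa^2n/s^2$, and $144\kappa^2n/s^2>9$ because $s<4\sqrt n$. Hence
\[
e^{2s}\sum_{b=0}^{2s}\frac{(3RP)^b}{b!}\le e^{2s}\Big(\frac{144\kappa^2n}{s^2}\Big)^{2s}\sum_{b\ge0}\frac{s^b}{b!}=\exp\Big(3s+2s\log\frac{144n}{s^2}+4s\log\kappa\Big).
\]
We sum the three terms over $1\le i\le I$, using \eqref{eq:sizes}, $\sum_{i\ge1}2^{-i}=1$ and $\sum_{i\ge1}i2^{-i}=2$. First, $\sum_i3s_i\le3m$. Second, $144n/s_i^2\le4^i\cdot576n/m^2$, so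
\[
\sum_i2s_i\log\frac{144n}{s_i^2}\le2m\log\frac{576n}{m^2}+4m\log4=O(\sqrt n),
\]
because $m\log(576n/m^2)=\sqrt n\cdot y\log(576/y^2)$ with $y=m/\sqrt n\in(0,4)$, and $y\log(576/y^2)$ is bounded on $(0,4)$. Third, $\sum_i4s_i\log\kappa\le4m\eta L=\frac23m_0L$.

\subsection{Conclusion}

For each $m$ the total cost is $O(m_0L+\sqrt n)$ with an absolute constant, and $\sqrt n\le m_0L$ by \eqref{eq:range}. There are at most $4\sqrt n$ values of $m$, so
\[
N_\alpha\le(n+1)^{3m_0}+4\sqrt n\,\exp\big(O(m_0L)\big)\le\exp(Cm_0L).
\]
This proves \eqref{eq:main}, and with Section~\ref{sec:easy} it completes the proofs of Theorems~\ref{thm:upper} and~\ref{thm:sharp}. \qed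

\begin{remark}
The hypothesis $\alpha\le n$ gave $m<4\sqrt n$. The hypothesis $\alpha\ge n/L^4$ kept the words short and absorbed the term $\sqrt n$. It cannot be dropped from \eqref{eq:main}: for $\alpha=o(n/L^4)$ the right side is $\exp(o(\sqrt n))$, which is smaller than the lower bound of Lemma~\ref{lem:lower}(i).
\end{remark}

\begin{thebibliography}{1}
\bibitem{BL} J\'ozsef Balogh and Lina Li, \emph{On the number of generalized Sidon sets}, arXiv:1803.00659 (2018).
\end{thebibliography}
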